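\title{The asymptotic crossing number of large curve systems on surfaces}

\begin{abstract}
Let $\mathrm{Cr}(g,m)$ be the least total number of crossings of $m$ pairwise non-isotopic simple closed curves on the closed orientable surface of genus $g$. We prove that there is a constant $C$, with $\frac1{257}\le C\le\frac94$, such that $\mathrm{Cr}(g,m)\sim C\,\frac{m^2}{g}\log^2(m/g)$ whenever $m/g\to\infty$ and $\log\log(m/g)=o(\log g)$. In particular, for every $\alpha>0$ the ratio $\mathrm{Cr}(g,\lfloor g^{1+\alpha}\rfloor)/\big(g^{1+2\alpha}(\log g)^2\big)$ converges, and its limit is $C\alpha^2$. The proof uses the curves of one nearly optimal system as letters and lifts long words in these letters to simple closed curves in finite covers of polynomial degree. The value of $C$ is not determined.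
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}
Let $\Sigma_g$ be the closed orientable surface of genus $g\ge2$. A \emph{system} on $\Sigma_g$ is a finite family $\Gamma=\{\gamma_1,\dots,\gamma_m\}$ of pairwise non-isotopic, unoriented simple closed curves. The geometric intersection number $i(\gamma,\gamma')$ is the least number of common points of two simple closed curves isotopic to $\gamma$ and $\gamma'$. The \emph{crossing number} of $\Gamma$ and its minimum over systems of a given size are
\[
\mathrm{cr}(\Gamma)=\sum_{k<l}i(\gamma_k,\gamma_l),\qquad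
\mathrm{Cr}(g,m)=\min\{\mathrm{cr}(\Gamma):\Gamma\text{ a system of $m$ curves on }\Sigma_g\}.
\]
A curve is \emph{essential} if it is not null-homotopic. A system contains at most one null-homotopic curve. Whether this curve is allowed plays no role below: every curve that we construct is essential, and a null-homotopic curve in a given system is discarded.

A pants decomposition consists of $3g-3$ disjoint essential curves, so $\mathrm{Cr}(g,m)=0$ for $m\le 3g-3$. No larger system of essential curves has crossing number zero, and this alone forces about $m^2/g$ crossings. Indeed, let each $\gamma$ in a system of $m$ essential curves have $i(\gamma,\gamma')>0$ for $d_\gamma$ other curves $\gamma'$, and let $\bar d$ be the mean of the $d_\gamma$. Order the curves at random and keep those that precede all the curves they meet. The kept curves have pairwise intersection number zero, so $3g-3\ge\sum_\gamma 1/(d_\gamma+1)\ge m/(\bar d+1)$, and the crossing number is at least $m\bar d/2\ge m^2/(6g-6)-m/2$. For $m$ polynomial in $g$, the true order of magnitude exceeds $m^2/g$ by the square of a logarithm. Throughout, $\log$ is the natural logarithm.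

\begin{theorem}[\cite{BJP}]\label{thm:known}
For every $\alpha\ge0$ there is $g_0$ such that for all $g\ge g_0$,
\[
\frac1{257}\,\alpha^2g^{1+2\alpha}(\log g)^2\le\mathrm{Cr}(g,\lfloor g^{1+\alpha}\rfloor)\le\frac94\,\alpha^2g^{1+2\alpha}(\log g)^2 .
\]
\end{theorem}

The question we answer, which comes from \cite{BJP}, is whether for fixed $\alpha>0$ the ratio $\mathrm{Cr}(g,\lfloor g^{1+\alpha}\rfloor)/\big(g^{1+2\alpha}(\log g)^2\big)$ has a limit as $g\to\infty$. For $m\approx g^{1+\alpha}$ we have $\alpha^2g^{1+2\alpha}(\log g)^2\approx\frac{m^2}{g}\log^2(m/g)$, and in this form $\alpha$ has disappeared. This suggests the normalization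
\[
\lambda=\log(m/g),\qquad R(g,m)=\frac{g\,\mathrm{Cr}(g,m)}{m^2\lambda^2}\qquad(m>g\ge2),
\]
and the guess that $R$ tends to one constant for all $\alpha$. Call a sequence of pairs of integers $(g_i,m_i)$ with $g_i\ge2$ \emph{admissible} if
\[
m_i/g_i\to\infty\qquad\text{and}\qquad\frac{\log\log(m_i/g_i)}{\log g_i}\to0 .
\]

\begin{theorem}\label{thm:main}
There is a constant $C$ with $\frac1{257}\le C\le\frac94$ such that:
\begin{itemize}
\item[(a)] for every $\varepsilon>0$ there is $\Lambda$ with $\mathrm{Cr}(g,m)\ge(C-\varepsilon)\frac{m^2}{g}\log^2(m/g)$ for all $g\ge2$ and $m\ge e^\Lambda g$;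
\item[(b)] for every admissible sequence, $\mathrm{Cr}(g_i,m_i)\sim C\,\frac{m_i^2}{g_i}\log^2(m_i/g_i)$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:main}
For every $\alpha>0$ the limit $\displaystyle\lim_{g\to\infty}\frac{\mathrm{Cr}(g,\lfloor g^{1+\alpha}\rfloor)}{g^{1+2\alpha}(\log g)^2}$ exists and equals $C\alpha^2$.
\end{corollary}

The proof does not determine $C$. The bounds on $C$ are those of Theorem~\ref{thm:known}, and we do not try to sharpen them. The condition $m_i/g_i\to\infty$ cannot be dropped from (b): for $g\ge3$ we have $\mathrm{Cr}(g,2g)=0$. The second condition in the definition of admissibility is used once, in Section~\ref{sub:fill}.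

\subsection{Strategy}
As in the proof that $a_n/n$ converges for a subadditive sequence, we define $C$ as the lower limit of $R(g,m)$ for $m/g\to\infty$ and show that a single pair $(g,m)$ with $R(g,m)$ close to $C$ and $\lambda$ large forces $R$ to be asymptotically at most about $C$ along every admissible sequence. This calls for operations that turn one good system into others. Placing $\rho$ disjoint copies of a system on a connected sum multiplies $g$, $m$ and the crossing number by $\rho$ (Lemma~\ref{lem:copies}); it preserves $g\cdot\mathrm{cr}/m^2$, but it also preserves $\lambda$. The difficulty is to change $\lambda$.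

The operation that does so is concatenation. With $\sigma$ loops as letters there are $\sigma^n$ words of length $n$, so the logarithm of the number of curves is multiplied by $n$. Two words of length $n$ have $n^2$ pairs of letters, so intersection numbers are multiplied by $n^2$. This matches the factor $\lambda^2$ in $R$. Words are not simple curves, but suitable words lift to simple curves in a cover whose degree is polynomial in $n$. Section~\ref{sec:model} carries this out by hand in genus two. After the preliminaries of Section~\ref{sec:prelim}, Section~\ref{sec:letters} isolates the properties of an alphabet that are needed, states the two halves of the argument and deduces the theorem. Section~\ref{sec:amp} builds curve systems from an alphabet, and Section~\ref{sec:ext} extracts an alphabet from an optimal system.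

\section{A model: words in a cyclic cover}\label{sec:model}

On $\Sigma_2$ take a chain of four simple closed curves $\gamma_0,\beta,\gamma_1,\mu$: consecutive curves cross once, and the others are disjoint. Cutting along $\beta$ gives a torus $T$ with two boundary circles, in which $\gamma_0$ and $\gamma_1$ become disjoint arcs from one circle to the other. Glue $n\ge2$ copies $T_a$, $a\in\mathbb Z/n$, cyclically, by the identification that undoes the cut. The result is an $n$-fold cyclic cover of $\Sigma_2$ with Euler characteristic $-2n$, hence of genus $n+1$. Let $J\subset\beta$ be an arc that contains the two points of $\beta\cap(\gamma_0\cup\gamma_1)$, and fix a thin rectangle around each of the $n$ lifts of $J$.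

For a word $w=(s_a)\in\{0,1\}^{\mathbb Z/n}$, take the arc $\gamma_{s_a}$ in $T_a$, and join the arc in $T_a$ to the arc in $T_{a+1}$ by a straight chord across the rectangle between them. The resulting closed curve $c_w$ is simple, because its arcs lie in different pieces. It is essential, because it crosses each lift of $\beta$ once. It crosses the lift of $\mu$ in $T_a$ exactly $s_a$ times, so different words give different homology classes modulo $2$, and we have a system of $m=2^n$ curves. Given two words, draw their arcs in each $T_a$ disjointly, using two parallel copies if the letters agree. Then only chords can cross, at most once in each rectangle, so $i(c_w,c_{w'})\le n$. Therefore $\mathrm{cr}\le nm^2/2$ and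
\[
R(n+1,2^n)\le\frac{n(n+1)}{2\,(n\log2-\log(n+1))^2}\longrightarrow\frac1{2\log^22}.
\]
Thus $R$ stays bounded while $\lambda\to\infty$. One factor $n$ in the numerator is the genus, the other is the number of crossings of a pair, and the denominator is $\lambda^2\sim(n\log 2)^2$.

The same computation applies to $\sigma$ curves $\gamma_s$ on $\Sigma_h$ that cross a curve $\beta$ once each, provided that the $\sigma^n$ words give non-isotopic curves. The cover has genus $n(h-1)+1$, two words cross at most $\sum_a\big(i(\gamma_{s_a},\gamma_{t_a})+1\big)$ times, and the limit becomes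
\begin{equation}\label{eq:model}
\frac{(h-1)\,\bar\kappa}{2\log^2\sigma},\qquad\bar\kappa=\text{mean of }i(\gamma_s,\gamma_t)+1\text{ over ordered pairs }(s,t).
\end{equation}
Suppose now that the letters are the $m$ curves of an optimal system on $\Sigma_g$. If $\bar\kappa$ could be replaced by the mean intersection number $2\,\mathrm{Cr}(g,m)/m^2$ and $\log\sigma$ by $\lambda$, then \eqref{eq:model} would be at most $R(g,m)$, which is what the strategy requires. Three difficulties remain.

\emph{Chords cost too much.} The mean intersection number $2R\lambda^2/g$ may be far below $1$, so the term $+1$ is not affordable for all pairs. We shall use many alphabets, each in its own rectangle, with roughly $m/g$ letters each; chords of different alphabets never meet.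

\emph{Lifts need not be simple.} In the model, algebraic intersection with $\beta$ is a homomorphism to $\mathbb Z$ that sends each letter to $1$, so that no proper subword closes up in the cover. In general no such homomorphism exists on $\pi_1$, and we build a substitute on a subgroup of finite index.

\emph{Different words may give the same curve.} We must bound how many words represent one free homotopy class.

\section{Preliminaries}\label{sec:prelim}

Let $\Sigma=\mathbb H^2/\pi$ be a closed orientable hyperbolic surface of genus $h\ge2$, and view $\mathbb H^2$ with its circle at infinity as a closed disc. \emph{Class} means conjugacy class. An element of $\pi$ is a \emph{proper power} if it equals $z^\nu$ with $\nu\ge2$. For closed curves $c,c':S^1\to\Sigma$ put $\#(c\cap c')=\#\{(x,y):c(x)=c'(y)\}$. We use the following standard facts.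

\begin{itemize}
\item[(H1)] The group $\pi$ is torsion-free and acts freely. For compact sets $A,A'\subset\mathbb H^2$ only finitely many $y\in\pi$ satisfy $A\cap yA'\ne\emptyset$.
\item[(H2)] Each $w\ne1$ translates along a geodesic $\mathrm{Ax}(w)$ from a repelling fixed point $w^-$ to an attracting fixed point $w^+$ at infinity. Two nontrivial elements with a common fixed point at infinity have the same axis. The stabilizer of $\mathrm{Ax}(w)$ is infinite cyclic, acts on the axis by translations and contains the centralizer of $w$. Hence abelian subgroups of $\pi$ are cyclic; no $w\neq1$ is conjugate to $w^{-1}$ (a conjugating element would exchange $w^+$ and $w^-$); and if $w\ne1$ is not a proper power, then the stabilizer of its axis and its centralizer both equal $\langle w\rangle$.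
\item[(H3)] Free homotopy classes of oriented closed curves correspond to classes of $\pi$, and each nontrivial one contains a unique closed geodesic. An essential simple closed curve is isotopic to a simple closed geodesic, and its class is not a proper power. Homotopic essential simple closed curves are isotopic. There are at most $3h-3$ pairwise disjoint simple closed geodesics.
\item[(H4)] Two paths in the closed disc whose pairs of endpoints are four distinct boundary points in alternating order (\emph{linked} pairs) intersect. A path $\tilde c:\mathbb R\to\mathbb H^2$ with $\tilde c(t+1)=w\tilde c(t)$, $w\ne1$, converges to $w^\pm$ as $t\to\pm\infty$.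
\item[(H5)] The group $\pi$ is residually finite: every finite subset of $\pi\setminus\{1\}$ is disjoint from some normal subgroup of finite index. It is also residually free (G.~Baumslag, 1962): for each $x\ne1$ there is a homomorphism to a free group that does not kill $x$. M.~Hall's theorem: a finitely generated subgroup of a finitely generated free group $F$ is a free factor of a subgroup of finite index in $F$.
\end{itemize}

Our upper bounds on intersection numbers will come from representatives that are not simple, so we record that they still count.

\begin{lemma}\label{lem:int}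
Let $\gamma\neq\gamma'$ be simple closed geodesics on $\Sigma$ and $c,c'$ any closed curves freely homotopic to them. Then $|\gamma\cap\gamma'|\le\#(c\cap c')$. In particular $i(\gamma,\gamma')=|\gamma\cap\gamma'|$.
\end{lemma}

\begin{proof}
Let $w,w'$ represent $\gamma,\gamma'$, with axes $A,A'$. A point of $\gamma\cap\gamma'$ lifts to a point of $A$, unique up to $\langle w\rangle$, which lies on exactly one translate $xA'$. This assigns a double coset $\langle w\rangle x\langle w'\rangle$ to the point, injectively because $A\cap xA'$ is a single point. Lift $c,c'$ to paths $\tilde c,\tilde c'$ with $\tilde c(t+1)=w\tilde c(t)$ and $\tilde c'(t+1)=w'\tilde c'(t)$. By (H4), $\tilde c(t)=x\tilde c'(t')$ for some $t,t'$, and $(t,t')$ modulo $\mathbb Z^2$ is a pair counted by $\#(c\cap c')$. This pair determines the double coset: if also $\tilde c(t+l)=x_1\tilde c'(t'+l')$, then $w^lx\,\tilde c'(t')=x_1w'^{\,l'}\tilde c'(t')$, so $x_1=w^lxw'^{\,-l'}$ by (H1).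
\end{proof}

Let $L$ be a normal subgroup of index $d$ in $\pi$. The cover $\Sigma_L=\mathbb H^2/L$ has genus $d(h-1)+1$, and a closed curve whose class lies in $L$ has $d$ closed lifts. If $c,c'$ are two such curves, then
\begin{equation}\label{eq:cover}
\sum_{\hat c,\hat c'}\#(\hat c\cap\hat c')=d\,\#(c\cap c'),
\end{equation}
the sum being over all pairs (lift of $c$, lift of $c'$): if $c(x)=c'(y)$, each of the $d$ preimages of this point equals $\hat c(x)=\hat c'(y)$ for exactly one pair $(\hat c,\hat c')$.

\begin{lemma}\label{lem:copies}
Let $\Gamma$ be a system of essential curves on $\Sigma_G$, $G\ge2$, and let $\rho G\le g$. Then $\Sigma_g$ carries a system of $\rho|\Gamma|$ essential curves with crossing number at most $\rho\,\mathrm{cr}(\Gamma)$.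
\end{lemma}

\begin{proof}
Represent $\Gamma$ by geodesics and remove an open disc that misses them. The surface $\Sigma_g$, a connected sum of $\rho$ copies of $\Sigma_G$ and a surface of genus $g-\rho G$, contains $\rho$ disjoint copies of the result; draw $\Gamma$ in each. Collapsing the complement of one copy gives a map $\Sigma_g\to\Sigma_G$ that sends the curves of this copy to pairwise non-homotopic essential curves and the curves of the other copies to constants. So all curves are essential and pairwise non-isotopic. Curves in different copies are disjoint, and each copy contributes $\mathrm{cr}(\Gamma)$ crossings by Lemma~\ref{lem:int}.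
\end{proof}

\section{Letter systems and the proof of the theorem}\label{sec:letters}

A \emph{word} in a set $S_p\subset\pi$ is a tuple $w=(s_1,\dots,s_n)\in S_p^n$; its \emph{product} is $s_1\cdots s_n\in\pi$, which we denote by the same symbol $w$ when no counting is involved.

\begin{definition}\label{def:letter}
A \emph{letter system} on $\Sigma=\mathbb H^2/\pi$ consists of a finite nonempty set $P$; finite sets $S_p\subset\pi$ for $p\in P$ (the \emph{alphabets}), with $\sigma_p=|S_p|$, $S=\bigsqcup_pS_p$ and $N=|S|$; a symmetric function $\kappa:S\times S\to[0,\infty)$; and constants $Q,C_0\ge1$ with $\sigma_p>Q^2$ for all $p$, such that for all $p,p'\in P$ and $n,n'\ge1$: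
\begin{itemize}
\item[(K)] for words $w=(s_1,\dots,s_n)\in S_p^n$ and $w'=(t_1,\dots,t_{n'})\in S_{p'}^{n'}$, where $w=w'$ is allowed, there are closed curves $c,c'$ freely homotopic to the products with $\#(c\cap c')\le\sum_{a,b}\kappa(s_a,t_b)$;
\item[(F)] each class of $\pi$ contains the products of at most $C_0Q^n$ words of $S_p^n$;
\item[(P)] at most $C_0(Q\sigma_p^{1/2})^n$ words of $S_p^n$ have a product that is trivial or a proper power.
\end{itemize}
Put $E=\min_p\log(\sigma_p/Q)>0$ and $\|\kappa\|=\sum_{s,t\in S}\kappa(s,t)$.
\end{definition}

Property (K) says that crossings of words add up over pairs of letters. By (F), words of length $n$ represent at least $e^{nE}/C_0$ classes, so $E$ replaces $\log\sigma$ in \eqref{eq:model}. By (P) and $\sigma_p>Q^2$, trivial products and proper powers are exponentially rare. The size of $C_0$ will never matter, since words are taken arbitrarily long. The first proposition is the general form of \eqref{eq:model}, with $\bar\kappa=\|\kappa\|/N^2$.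

\begin{proposition}[Amplification]\label{prop:amp}
Given a letter system on a surface of genus $h$, every admissible sequence satisfies
\[
\limsup_{i\to\infty}R(g_i,m_i)\le\frac{(h-1)\,\|\kappa\|}{2N^2E^2}.
\]
\end{proposition}

\begin{proposition}[Extraction]\label{prop:ext}
Let $0<\delta<\frac1{10}$ and $c>0$. There is $\Lambda_0(\delta,c)>0$ such that if $g\ge2$, $\lambda=\log(m/g)\ge\Lambda_0$ and $R(g,m)\le c$, then there is a letter system on $\Sigma_g$ with
\[
N\ge(1-7\delta)m,\qquad\|\kappa\|\le(2+6\delta)\,\mathrm{Cr}(g,m),\qquad E\ge(1-\delta)\lambda .
\]
\end{proposition}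

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:main}]
The quantity $\inf\{R(g,m):g\ge2,\ m\ge e^\Lambda g\}$ is nondecreasing in $\Lambda>0$; let $C$ be its limit as $\Lambda\to\infty$. Theorem~\ref{thm:known} with $\alpha=1$ gives $R(g,g^2)=\mathrm{Cr}(g,g^2)/(g^3\log^2g)\le\frac94$ for large $g$, so each infimum is at most $\frac94$ and $C\le\frac94$. Statement (a) holds by the definition of $C$, and it gives $\liminf R(g_i,m_i)\ge C$ whenever $m_i/g_i\to\infty$.

Let $0<\delta<\frac1{10}$. The infimum at $\Lambda=\Lambda_0(\delta,C+1)$ is at most $C$, so there is a pair $(g,m)$ with $\lambda=\log(m/g)\ge\Lambda_0(\delta,C+1)$ and $R(g,m)\le C+\delta$. Apply Proposition~\ref{prop:ext} to it, and Proposition~\ref{prop:amp} with $h=g$ to the resulting letter system. For every admissible sequence,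
\[
\limsup_iR(g_i,m_i)\le\frac{g\,(2+6\delta)\,\mathrm{Cr}(g,m)}{2(1-7\delta)^2m^2(1-\delta)^2\lambda^2}\le\frac{(1+3\delta)(C+\delta)}{(1-7\delta)^2(1-\delta)^2}.
\]
Letting $\delta\to0$ we obtain $R(g_i,m_i)\to C$ for every admissible sequence.

Fix $\alpha>0$ and put $m=\lfloor g^{1+\alpha}\rfloor$. Then $m\sim g^{1+\alpha}$ and $\lambda=\alpha\log g+o(1)$, so $\log\lambda=o(\log g)$ and the sequence is admissible. Hence
\[
\frac{\mathrm{Cr}(g,m)}{g^{1+2\alpha}(\log g)^2}=R(g,m)\cdot\frac{m^2}{g^{2+2\alpha}}\cdot\frac{\lambda^2}{(\log g)^2}\longrightarrow C\alpha^2,
\]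
which is the corollary. The lower bound of Theorem~\ref{thm:known} now gives $C\ge\frac1{257}$. Since $C>0$, the convergence $R(g_i,m_i)\to C$ is statement (b).
\end{proof}

\section{From letters to curve systems}\label{sec:amp}

We prove Proposition~\ref{prop:amp}. Fix a letter system, and fix $\varepsilon>0$ so small that
\begin{equation}\label{eq:eps}
(1+\varepsilon)\big(\log Q+\tfrac12\log\sigma_p\big)<\log\sigma_p-\varepsilon\quad(p\in P),\qquad\varepsilon_1:=\varepsilon(1+\log Q)<E .
\end{equation}
The first condition can be met because $\sigma_p>Q^2$.

\subsection{When the lifts of a word are simple}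
Fix $o\in\mathbb H^2$ and let $Z$ be the set of $y\in\pi$ such that $[o,so]\cap y[o,s'o]\ne\emptyset$ for some letters $s,s'$ of one alphabet, where $[\cdot,\cdot]$ denotes the geodesic segment. The set $Z$ is finite by (H1), and $Z=Z^{-1}$. A word $(s_1,\dots,s_T)$ is extended to a periodic sequence $(s_i)_{i\in\mathbb Z}$, and $g_i\in\pi$ is defined by $g_0=1$, $g_{i}=g_{i-1}s_{i}$. Thus $g_{i+T}=wg_i$, and $g_j^{-1}g_i=s_{j+1}\cdots s_i$ for $j\le i$.

\begin{lemma}\label{lem:simple}
Let $L$ be a normal subgroup of finite index $d$ in $\pi$. Let $w=(s_1,\dots,s_T)\in S_p^T$ have a product that lies in $L$, is nontrivial and is not a proper power. Suppose that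
\begin{equation}\label{eq:avoid}
s_{j+1}\cdots s_i\,y\notin L\setminus\{1\}\qquad\text{whenever }0\le i-j\le T/2\text{ and }y\in Z .
\end{equation}
Then the $d$ lifts to $\Sigma_L$ of the closed geodesic of $w$ are simple closed geodesics, pairwise non-homotopic even up to orientation.
\end{lemma}

\begin{proof}
Put $A=\mathrm{Ax}(w)$; its stabilizer is $\langle w\rangle\subset L$. The lifts are the images of the geodesics $fA$, for $fL\in\pi/L$, and represent the $L$-classes of $fwf^{-1}$. If $fwf^{-1}=x f'w^{\pm1}f'^{-1}x^{-1}$ with $x\in L$, then the sign is $+$ by (H2), and $f^{-1}xf'$ centralizes $w$, so it lies in $\langle w\rangle\subset L$. As $L$ is normal, $fL=f'L$. This proves the last assertion.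

If the image of $fA$ is not simple, then $x_0fA$ crosses $fA$ for some $x_0\in L$, and $x=f^{-1}x_0f\in L$ has $xA$ crossing $A$. The path $W=\bigcup_ig_i[o,s_{i+1}o]$ is $w$-invariant and joins $w^-$ to $w^+$, while $xW$ joins $xw^-$ to $xw^+$. These pairs are linked, so $W\cap xW\ne\emptyset$ by (H4). Thus $g_i[o,s_{i+1}o]$ meets $xg_j[o,s_{j+1}o]$ for some $i,j$, which means $x=g_iyg_j^{-1}$ with $y\in Z$. We may replace $x$ by $w^lx=g_{i+lT}\,y\,g_j^{-1}$, or by $x^{-1}=g_jy^{-1}g_i^{-1}$: both lie in $L$ and move $A$ to a geodesic that crosses $A$. So we may assume $0\le i-j\le T/2$. Then $g_j^{-1}xg_j=s_{j+1}\cdots s_i\,y$ lies in $L\setminus\{1\}$, contrary to \eqref{eq:avoid}.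
\end{proof}

We need subgroups $L$ of index polynomial in $n$ that contain exponentially many words of length about $n$ and satisfy \eqref{eq:avoid} for them. Subwords of bounded length give finitely many elements, which residual finiteness excludes once and for all. Long subwords must be excluded by a counter as in the model. The counter will be homology in a fixed finite cover, and the words will be concatenations of blocks that all have the same nonzero homology class.

\subsection{A cover whose homology sees two letters}
All letters may be null-homologous on $\Sigma$. We first pass to a cover in which each alphabet contributes two independent classes.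

\begin{lemma}\label{lem:K0}
There are letters $x_p,y_p\in S_p$ $(p\in P)$ and a normal subgroup $K_0$ of finite index $\nu_0$ in $\pi$ such that, for each $p$, the images of $x_p^{\nu_0}$ and $y_p^{\nu_0}$ in $H=K_0/[K_0,K_0]$ are linearly independent.
\end{lemma}

\begin{proof}
Each $S_p$ contains two letters that do not commute. Otherwise $S_p$ lies in a cyclic group $\langle z\rangle$ by (H2), products of $n$ letters have the form $z^j$ with $|j|\le c_1n$ for a constant $c_1$, and (F) gives $\sigma_p^n\le(2c_1n+1)C_0Q^n$, which fails for large $n$ since $\sigma_p>Q$. Let $x_p,y_p$ be such letters. By (H5) there is an epimorphism $\theta_p:\pi\to F_p$ onto a finitely generated free group with $\theta_p([x_p,y_p])\ne1$. The elements $\theta_p(x_p),\theta_p(y_p)$ do not commute, so they generate a free group of rank two and form a basis of it. By M.~Hall's theorem this group is a free factor of a subgroup $F'_p$ of finite index in $F_p$. Hence there is $\psi_p:F_p'\to\mathbb Z^2$ with $\theta_p(x_p)\mapsto(1,0)$ and $\theta_p(y_p)\mapsto(0,1)$. Let $K_0$ be a normal subgroup of finite index $\nu_0$ contained in $\bigcap_p\theta_p^{-1}(F_p')$.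 Then $x_p^{\nu_0},y_p^{\nu_0}\in K_0$, and $\psi_p\theta_p|_{K_0}$ factors through $H$ and sends them to $(\nu_0,0)$ and $(0,\nu_0)$.
\end{proof}

As $K_0$ is a surface group, $H\cong\mathbb Z^r$ with $r\ge4$. Write $[x]\in H$ for the image of $x\in K_0$, and write $H$ additively. Conjugation defines an action $f\cdot[x]=[fxf^{-1}]$ of $\pi/K_0$ on $H$. The group $V=\pi/[K_0,K_0]$ contains $H$ as a normal subgroup of index $\nu_0$. The \emph{content} $\mathrm{c}(\mathbf v)$ of $\mathbf v\in H\setminus\{0\}$ is the largest integer $c$ with $\mathbf v\in cH$, that is, the greatest common divisor of the coordinates of $\mathbf v$ in any basis. The vector $\mathbf v$ is \emph{primitive} if its content is $1$, equivalently if $\varphi(\mathbf v)=1$ for some homomorphism $\varphi:H\to\mathbb Z$.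

\subsection{Blocks}
Blocks must be almost as numerous as all words of their length, must use each letter about equally often (so that the sum in (K) becomes proportional to $\|\kappa\|$), and must have a common class in $H$. The content of this class has to be controlled. If $n$ blocks of class $a\mathbf v$, with $\mathbf v$ primitive, are to close up while fewer blocks do not, the modulus must be $na$; and since one cover has to serve all alphabets, $a$ must not depend on $p$.

\begin{lemma}\label{lem:blocks}
There are integers $a,n_0\ge1$ and, for each $p$, a set $\mathcal B_p$ of words in $S_p$ (\emph{blocks}) and a primitive $\mathbf v_p\in H$ such that: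
\begin{itemize}
\item[(B1)] all blocks of $\mathcal B_p$ have the same length, which is at most $(1+\varepsilon)n_0$;
\item[(B2)] each letter occurs at most $(1+\varepsilon)n_0/\sigma_p$ times in each block of $\mathcal B_p$;
\item[(B3)] $|\mathcal B_p|\ge e^{n_0(\log\sigma_p-\varepsilon)}$;
\item[(B4)] the product of each block of $\mathcal B_p$ lies in $K_0$ and has image $a\mathbf v_p$ in $H$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $k$ be a common multiple of the $\sigma_p$. The \emph{type} of a word of $S_p^k$ is the vector of the numbers of occurrences of the letters, and the word is \emph{balanced} if each letter occurs $k/\sigma_p$ times. If two entries of a type satisfy $k_1\ge k_2+2$, then moving one unit from $k_1$ to $k_2$ multiplies the multinomial coefficient by $k_1/(k_2+1)>1$. So the balanced type is the most frequent of at most $(k+1)^{\sigma_p}$ types, and at least $\sigma_p^k/(k+1)^{\sigma_p}$ words are balanced.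

Products of $k$ letters take polynomially many values in $V$. To see this, fix representatives $\tau$ of the cosets of $H$ in $V$, with $1$ representing $H$, and write $\tau s=\mathbf h(\tau,s)\,\tau'$ with $\mathbf h(\tau,s)\in H$ and $\tau'$ a representative. Reading from left to right expresses $s_1\cdots s_k$ as a sum of $k$ elements of the finite set $\{\mathbf h(\tau,s)\}\subset\mathbb Z^r$ times a representative, which leaves $O(k^r)$ values. By the pigeonhole principle there are, for $k$ large, $\chi_p\in V$ and a set $\mathcal W_p$ of balanced words of $S_p^k$ with value $\chi_p$ in $V$ and $|\mathcal W_p|\ge\sigma_p^ke^{-\varepsilon k}$. Fix such a $k$ with $k\ge\sigma_p/\varepsilon$ for all $p$.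

The class $\mathbf b_p=\chi_p^{\nu_0}\in H$ may vanish or have any content, so we correct it by a short tail. By Lemma~\ref{lem:K0} we can choose $z_p\in\{x_p,y_p\}$ such that $\mathbf b_p\notin\mathbb Q[z_p^{\nu_0}]$ if $\mathbf b_p\ne0$; if $\mathbf b_p=0$, either choice will do. Write $[z_p^{\nu_0}]=c_p\mathbf z_p$ with $\mathbf z_p$ primitive and $c_p\ge1$, take $\phi_p:H\to\mathbb Z$ with $\phi_p(\mathbf z_p)=1$, and put $\mathbf b_p'=\mathbf b_p-\phi_p(\mathbf b_p)\mathbf z_p\in\ker\phi_p$. By the choice of $z_p$, $\mathbf b'_p\neq0$ if $\mathbf b_p\ne0$. Let
\[
a=\prod_pc_p,\qquad a'=\prod_{\mathbf b_p\ne0}\mathrm c(\mathbf b_p'),\qquad n_0=aa'\nu_0k,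
\]
and let $\mathcal B_p$ consist of all concatenations of $aa'\nu_0$ words of $\mathcal W_p$ followed by the letter $z_p$ repeated $\nu_0a/c_p$ times. The tail has length at most $\nu_0a\le n_0/k\le\varepsilon n_0/\sigma_p$, which gives (B1) and (B2), and $|\mathcal B_p|=|\mathcal W_p|^{aa'\nu_0}$ gives (B3). The value of a block in $V$ is $\chi_p^{aa'\nu_0}z_p^{\nu_0a/c_p}=aa'\mathbf b_p+a\mathbf z_p=a\mathbf v_p\in H$, where
\[
\mathbf v_p=a'\mathbf b_p+\mathbf z_p=\big(a'\phi_p(\mathbf b_p)+1\big)\mathbf z_p+a'\mathbf b_p' .
\]
If $\mathbf b_p=0$, then $\mathbf v_p=\mathbf z_p$ is primitive. Otherwise, since $H=\mathbb Z\mathbf z_p\oplus\ker\phi_p$, the content of $\mathbf v_p$ is $\gcd\big(a'\phi_p(\mathbf b_p)+1,\ a'\mathrm c(\mathbf b'_p)\big)$. A prime that divides $a'\mathrm c(\mathbf b_p')$ divides $a'$, because $\mathrm c(\mathbf b_p')\mid a'$, so it does not divide $a'\phi_p(\mathbf b_p)+1$. Hence the content is $1$.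
\end{proof}

\subsection{The covers}
A subword of a bi-infinite concatenation of blocks of $\mathcal B_p$ is either a subword of one block, possibly empty, or has the form $u\,C_1\cdots C_l\,u'$ with $l\ge0$, blocks $C_1,\dots,C_l$, a proper suffix $u$ of a block and a proper prefix $u'$ of a block, each possibly empty. The ends $u,u'$ and the element $y\in Z$ of \eqref{eq:avoid} disturb the count of blocks in two bounded ways: they conjugate it, and they add an error term. For $p\in P$ and $f\in\pi/K_0$ choose $\varphi_{p,f}:H\to\mathbb Z$ with $\varphi_{p,f}(f\cdot\mathbf v_p)=1$. Let $l_0\ge1$ be an integer such that $|\varphi_{p,f}([uu'y])|\le l_0-1$ for all $p,f$ and all $u,u',y$ as above with $uu'y\in K_0$; there are finitely many such conditions. Let $\Phi\subset\pi$ be the finite set of all elements $u\,C_1\cdots C_l\,u'y$ with $0\le l<l_0$ and all elements $u''y$ with $u''$ a subword of a block, for all $p$. By (H5) there is a normal subgroup $K_1$ of finite index $\nu_1$ in $\pi$ with $K_1\cap\Phi\subset\{1\}$.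

Let $n\ge2l_0$ be a multiple of $\nu_1$. Among the concatenations of $n/\nu_1$ blocks of $\mathcal B_p$, at least $|\mathcal B_p|^{n/\nu_1}/\nu_1$ have their product in one coset of $K_1$. Let $\mathcal G_p$ be the set of concatenations of $\nu_1$ of these, and put
\[
L=K_1\cap\{x\in K_0:[x]\in naH\},\qquad d=[\pi:L].
\]

\begin{lemma}\label{lem:L}
The subgroup $L$ is normal and $n^r\le d\le\nu_0\nu_1(na)^r$. We have $|\mathcal G_p|\ge|\mathcal B_p|^n/\nu_1^{\nu_1}$. Every word of $\mathcal G_p$ has its product in $L$ and satisfies \eqref{eq:avoid}.
\end{lemma}

\begin{proof}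
The group $\{x\in K_0:[x]\in naH\}$ is normal in $\pi$, since $naH$ is invariant under all automorphisms of $H$, and it has index $\nu_0(na)^r$; the first sentence follows. The bound on $|\mathcal G_p|$ is the $\nu_1$-th power of the bound above. The product of $w\in\mathcal G_p$ maps to a $\nu_1$-th power in $\pi/K_1$, a group of order $\nu_1$, so it lies in $K_1$; by (B4) it lies in $K_0$ with class $na\mathbf v_p$. Hence it lies in $L$.

Suppose that $x=s_{j+1}\cdots s_i\,y\in L\setminus\{1\}$ with $i-j$ at most half the length of $w$. If $s_{j+1}\cdots s_i$ is a subword of a block, or equals $uC_1\cdots C_lu'$ with $l<l_0$, then $x\in\Phi\cap K_1\subset\{1\}$, a contradiction. So $l\ge l_0$, and $l\le n/2$ by (B1), as $w$ consists of $n$ blocks of equal length. Write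
\[
x=uu'y\cdot(u'y)^{-1}(C_1\cdots C_l)(u'y).
\]
The second factor lies in $K_0$, and so does $x$; hence $uu'y\in K_0$ and $[x]=[uu'y]+la\,f\cdot\mathbf v_p$ with $f=(u'y)^{-1}K_0$. Therefore $\varphi_{p,f}([x])=\varphi_{p,f}([uu'y])+la$ is at least $l_0a-(l_0-1)\ge1$ and at most $na/2+l_0-1<na/2+n/2\le na$. It is not divisible by $na$, so $[x]\notin naH$, a contradiction.
\end{proof}

\subsection{Counting curves and crossings}

\begin{lemma}\label{lem:count}
There are constants $n_1$ and $C_1$ with the following property. Let $n\ge n_1$ be a multiple of $\nu_1$, and let $Y\ge1$ be an integer with $NY\le e^{nn_0(E-\varepsilon_1)-C_1}$. Then $\Sigma_L$, of genus $G=d(h-1)+1$, carries a system of $dNY$ essential curves with crossing number at most $\frac d2(1+\varepsilon)^2(nn_0)^2Y^2\|\kappa\|$.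
\end{lemma}

\begin{proof}
The words of $\mathcal G_p$ have a common length $T_p\le(1+\varepsilon)nn_0$, and $|\mathcal G_p|\ge e^{nn_0(\log\sigma_p-\varepsilon)}/\nu_1^{\nu_1}$. Call a word \emph{good} if its product is nontrivial and not a proper power. By (P), at most $C_0e^{(1+\varepsilon)nn_0(\log Q+\frac12\log\sigma_p)}$ words of length $T_p$ are not good, so by \eqref{eq:eps} at least half of $\mathcal G_p$ is good once $n\ge n_1$, for a suitable $n_1\ge2l_0$. By (F), a class and its inverse together contain the products of at most $2C_0Q^{(1+\varepsilon)nn_0}$ words of length $T_p$. Since $\log\sigma_p-\varepsilon-(1+\varepsilon)\log Q\ge E-\varepsilon_1$, the good words of $\mathcal G_p$ represent at least $e^{nn_0(E-\varepsilon_1)-C_1}$ classes up to inversion, with $C_1=\log(4C_0\nu_1^{\nu_1})$.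

Choose $\sigma_pY$ good words in each $\mathcal G_p$, one at a time, each in a class up to inversion that has not been used for any $p$. This is possible because fewer than $NY$ classes have been used before each choice. Let $\mathcal S$ be the set of the $NY$ chosen words. By Lemmas~\ref{lem:simple} and~\ref{lem:L}, each $w\in\mathcal S$ gives $d$ distinct simple closed geodesics on $\Sigma_L$. Lifts of different words are not homotopic up to orientation, as their projections to $\Sigma$ are not. So we have a system of $dNY$ curves.

For an ordered pair $(w,w')\in\mathcal S^2$, with $w=w'$ included, let $c,c'$ be the curves given by (K). Lifting homotopies matches the lifts of $c$ and $c'$ with the lifts of the geodesics of $w$ and $w'$. By Lemma~\ref{lem:int} and \eqref{eq:cover}, the sum of the intersection numbers over ordered pairs of distinct geodesics above $(w,w')$ is at most $d\sum_{a,b}\kappa(s_a,t_b)$. By (B2), a letter $s\in S_p$ occurs at most $(1+\varepsilon)nn_0/\sigma_p$ times in each of the $\sigma_pY$ chosen words of $\mathcal G_p$, hence at most $(1+\varepsilon)nn_0Y$ times in total. Summing over $\mathcal S^2$ and halving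 gives the bound.
\end{proof}

\subsection{Filling $\Sigma_g$}\label{sub:fill}

\begin{proof}[Proof of Proposition~\ref{prop:amp}]
Let $(g,m)=(g_i,m_i)$ run through an admissible sequence and let $\lambda=\log(m/g)\to\infty$. Implied constants depend on the letter system and on $\varepsilon$ only. Let $n$ be the least multiple of $\nu_1$ with $n\ge n_1$ and $e^{nn_0(E-\varepsilon_1)-C_1}\ge hm/g$. For large $i$ the inequality fails at $n-\nu_1\ge n_1$, so $nn_0(E-\varepsilon_1)=\lambda+O(1)$. By Lemma~\ref{lem:L}, $d\to\infty$ and $\log G=O(\log\lambda)$. Admissibility says $\log\lambda=o(\log g)$; as $\log\lambda\to\infty$, it follows that $g\to\infty$ and $G/g\to0$. This is the only use of the second condition: the cover has to fit into $\Sigma_g$ many times.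

Put $\rho=\lfloor g/G\rfloor$ and $Y=\lceil m/(\rho dN)\rceil$. Then $\rho d(h-1)\sim\rho G\sim g$, so $m/(\rho dN)\sim(h-1)m/(gN)\to\infty$ and $Y\sim m/(\rho dN)$. In particular $NY\le hm/g$ for large $i$, and Lemma~\ref{lem:count} applies. By Lemma~\ref{lem:copies}, $\Sigma_g$ carries a system of $\rho dNY\ge m$ curves, and any $m$ of them show that
\[
\mathrm{Cr}(g,m)\le\frac{\rho d}2(1+\varepsilon)^2(nn_0)^2Y^2\|\kappa\|=(1+o(1))\,\frac{(1+\varepsilon)^2(h-1)\|\kappa\|}{2N^2(E-\varepsilon_1)^2}\cdot\frac{m^2\lambda^2}g,
\]
where we used $nn_0\sim\lambda/(E-\varepsilon_1)$ and $\rho dY^2\sim m^2/(\rho dN^2)\sim(h-1)m^2/(gN^2)$. Let $i\to\infty$, then $\varepsilon\to0$.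
\end{proof}

\section{From curve systems to letters}\label{sec:ext}

We prove Proposition~\ref{prop:ext}; the notation of Section~\ref{sec:amp} is released, except for the elements $g_i$ attached to a word. ``For $\lambda$ large'' means larger than a constant that depends only on $\delta$ and $c$. Let $X=\mathrm{Cr}(g,m)$ and let $\Gamma$ be the set of essential curves of an optimal system on $\Sigma_g=\mathbb H^2/\pi$, so $|\Gamma|\ge m-1$ and $\mathrm{cr}(\Gamma)=X$. Put
\[
\deg\gamma=\sum_{\gamma'\in\Gamma\setminus\{\gamma\}}i(\gamma,\gamma'),\qquad D=\frac{2X}m,\qquad q=\frac{\delta m}{3g}=\frac{\delta e^\lambda}3,\qquad k=\frac{12c\lambda^2}{\delta^2}.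
\]
Then $\sum_\gamma\deg\gamma=mD$, and the hypothesis $R(g,m)\le c$ reads
\begin{equation}\label{eq:Dq}
\frac Dq=\frac{6gX}{\delta m^2}=\frac{6R(g,m)\lambda^2}{\delta}\le\frac{\delta k}2 .
\end{equation}
This is the only way in which the hypothesis enters: the average degree $D$ exceeds $m/g$ by at most a polynomial in $\lambda$, and such polynomials are invisible in $E\approx\lambda$.

As in the model, an alphabet will consist of curves that cross a curve $\beta\in\Gamma$ in a common interval $J$. Four requirements guide the choice. Each $J$ must carry at most $\delta D$ crossings, so that chords along $J$ are cheap. There must be only $O(g\lambda^2)$ intervals, so that most alphabets have nearly $m/g$ letters. Each letter must cross its $\beta$ at most $k$ times, and $\beta$ must be crossed at least $q$ times in total; these two conditions yield (F) and (P) with $Q$ polynomial in $\lambda$.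

\subsection{General position}
Represent $\Gamma$ by simple closed geodesics. Around each point where three or more meet, take a small disc that meets only these geodesics, in diameters. On a smaller concentric circle move the points of the diameters slightly, keeping their cyclic order, so that no three of the straight chords that join corresponding points are concurrent; replace each diameter by its chord and two arcs in the annulus, all arcs being disjoint. Any two of the new arcs in the disc still cross exactly once. The new curves, again denoted $\Gamma$, have these properties: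
\begin{itemize}
\item[(T1)] they are simple, cross transversally, satisfy $|\gamma\cap\gamma'|=i(\gamma,\gamma')$, and no three have a common point;
\item[(T2)] their lifts to $\mathbb H^2$ are properly embedded lines with the same endpoints at infinity as the corresponding geodesics; lifts of different curves cross at most once; different lifts of one curve are disjoint and, by (H2), have no common endpoint;
\item[(T3)] no point of $\mathbb H^2$ lies on three lifts (by (T1) and the last part of (T2)).
\end{itemize}

\subsection{Choosing the curves $\beta$}
Let $\Gamma^1=\{\gamma\in\Gamma:\deg\gamma\le D/\delta\}$. As the degrees sum to $mD$, we have $|\Gamma\setminus\Gamma^1|\le\delta m$. Consider the graph on $\Gamma^1$ whose edges are the pairs with $i>0$, and remove vertices one at a time as long as some vertex has fewer than $q$ neighbors in the current graph. Color the removed vertices in reverse order of removal: each has at most $\lceil q\rceil-1$ neighbors that are already colored, so $\lceil q\rceil$ colors suffice. A color class consists of pairwise disjoint curves, so it has at most $3g-3$ elements by (H3). Hence at most $3g(q+1)=\delta m+3g\le2\delta m$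 curves are removed, for $\lambda$ large. The remaining set $\Gamma^2$ has $|\Gamma^2|\ge m-1-3\delta m\ge(1-4\delta)m$, and each $\gamma\in\Gamma^2$ meets at least $q$ curves of $\Gamma^2$. Thus
\begin{equation}\label{eq:deg}
q\le\deg\gamma\le D/\delta\quad(\gamma\in\Gamma^2),\qquad D\ge(1-4\delta)q\ge q/2,\qquad k\ge1/\delta\ge10,
\end{equation}
the last by \eqref{eq:Dq}. Call $\beta\in\Gamma^2$ a \emph{partner} of $\gamma\in\Gamma^2$ if $1\le i(\gamma,\beta)\le k$. At most $\deg\gamma/k\le D/(\delta k)\le q/2$ curves $\beta$ have $i(\gamma,\beta)>k$, so each $\gamma\in\Gamma^2$ has at least $q/2$ partners.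

Since every curve has many partners, a sparse random set contains a partner of most curves. Let $B\subset\Gamma^2$ contain each curve independently with probability $\eta=\frac4q\log\frac1\delta$, where $5\eta\le\delta$ for $\lambda$ large. Consider four quantities: the number of $\gamma\in\Gamma^2$ without a partner in $B$; $|B|$; $\mathrm{cr}(B)$; and $\sum_{\beta\in B}\deg\beta$. Their expectations are at most $(1-\eta)^{q/2}m\le e^{-\eta q/2}m=\delta^2m$, $\eta m$, $\eta^2X$ and $2\eta X$. By Markov's inequality each quantity exceeds five times its bound with probability at most $\frac15$, so for some $B$ none does. Fix such a $B$ and let $\Gamma^3$ be the set of $\gamma\in\Gamma^2\setminus B$ with a partner $\beta(\gamma)\in B$. Since $5\delta^2\le\delta$ and $5\eta\le\delta$, we have $|\Gamma^3|\ge(1-6\delta)m$. Choose a point $x_\gamma\in\gamma\cap\beta(\gamma)$ for each $\gamma\in\Gamma^3$. These points are distinct by (T1).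

\subsection{Intervals and letters}
Let $\beta\in B$ cross the other curves of $B$ in $b_\beta$ points. Cut $\beta$ at these points (at one point on no other curve if $b_\beta=0$) into at most $b_\beta+1$ open arcs. By (T1) all points of $\beta$ on curves of $\Gamma\setminus B$ lie in these arcs. In each arc, group these points into consecutive runs of at most $\lfloor\delta D\rfloor$ points, using as few runs as possible, and enclose the runs in disjoint compact intervals whose endpoints lie on no other curve. For $\lambda$ large $\delta D\ge\delta q/2\ge2$, so $\lfloor\delta D\rfloor\ge\delta D/2$ and $\beta$ carries at most $b_\beta+1+2\deg\beta/(\delta D)$ intervals. Let $(J_p)_{p\in P_0}$ be the intervals on all curves of $B$, with $J_p\subset\beta_p$. They are pairwise disjoint, since $J_p$ meets no curve of $B$ other than $\beta_p$. Using $\sum b_\beta=2\,\mathrm{cr}(B)$ and $X=mD/2$,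
\[
|P_0|\le10\eta^2X+5\eta m+\frac{20\eta X}{\delta D}=\eta m\Big(5\eta D+5+\frac{10}\delta\Big)\le C_2\,g\lambda^2
\]
for $\lambda\ge1$, with $C_2=C_2(\delta,c)$, because $\eta m=\frac{12}\delta g\log\frac1\delta$ and, by \eqref{eq:Dq}, $\eta D\le2\delta k\log\frac1\delta=\frac{24c}{\delta}\lambda^2\log\frac1\delta$.

Let $S_p$ be the set of $\gamma\in\Gamma^3$ with $x_\gamma\in J_p$. For these $\beta(\gamma)=\beta_p$, every curve of $\Gamma^3$ lies in exactly one $S_p$, and $\sigma_p=|S_p|\le\delta D$. Let $P$ be the set of $p\in P_0$ with $\sigma_p\ge e^\lambda\lambda^{-3}$. Discarding the other $p$ loses at most $C_2g\lambda^2e^\lambda\lambda^{-3}=C_2m/\lambda\le\delta m$ curves for $\lambda$ large, so $N=\sum_{p\in P}\sigma_p\ge(1-7\delta)m$.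

Orient each $\beta\in B$. Choose disjoint thin rectangles $U_p\cong[-1,1]\times J_p$ with $J_p=\{0\}\times J_p$ and $\{-1\}\times J_p$ on the left of $\beta_p$, such that the curves of $\Gamma\setminus\{\beta_p\}$ meet $U_p$ exactly in the \emph{rungs} $[-1,1]\times\{x\}$ through their points $x\in J_p$. Orient $\gamma\in S_p$ so that it crosses $J_p$ at $x_\gamma$ from left to right. Fix $o_p\in J_p$ and a lift $\tilde o_p\in\mathbb H^2$; sending a loop to the deck transformation that takes $\tilde o_p$ to the endpoint of its lift identifies $\pi_1(\Sigma_g,o_p)$ with $\pi$. Identify $\gamma\in S_p$ with the element $s\in\pi$ given by the loop that runs along $J_p$ from $o_p$ to $x_\gamma$, once around $\gamma$, and back along $J_p$. Write $\gamma_s$ for the curve of $s$ and $x_s=x_{\gamma_s}$. Distinct letters are not conjugate, since their curves are not isotopic.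

\subsection{Property (K)}
For $s\in S_p$ and $t\in S_{p'}$ put
\[
\kappa(s,t)=i(\gamma_s,\gamma_t)+|\gamma_t\cap J_p|+|\gamma_s\cap J_{p'}|+\mathbf 1_{p=p'},\qquad i(\gamma,\gamma)=0 .
\]
The two middle terms are new compared with the model: a chord in $U_p$ may cross the rungs of any curve that passes through $J_p$.

Let $w=(s_a)\in S_p^n$ and $w'=(t_b)\in S_{p'}^{n'}$. Give each occurrence of a letter, in $w$ or $w'$, its own parallel copy of the curve, so close that copies of one curve are disjoint, copies of different curves $\gamma,\gamma'$ cross $i(\gamma,\gamma')$ times and only outside the rectangles, and a copy of $\gamma$ meets each rectangle $U_{p''}$ in $|\gamma\cap J_{p''}|$ rungs, all rungs being distinct. Delete from the copy of $\gamma_{s_a}$ its rung near $x_{s_a}$; what remains is an arc from the right end of this rung to its left end. Join the left end of the $a$-th deleted rung to the right end of the $(a+1)$-st, cyclically, by a straight chord in $U_p$ (Figure~\ref{fig:rect}). The closed curve $c$ so obtained represents $s_1\cdots s_n$, because $U_p$ is contractible and contains $J_p$. Build $c'$ from $w'$ in $U_{p'}$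 in the same way.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (-2,0) rectangle (2,3);
\draw[dashed,->] (0,-0.2) -- (0,3.3) node[above] {$\beta_p$};
\draw[dotted] (-2,0.5) -- (2,0.5) (-2,1.3) -- (2,1.3) (-2,2.6) -- (2,2.6);
\draw[thick,->] (-3,0.5) node[left] {from $s_1$} -- (-2,0.5) -- (2,1.3) -- (3,1.3) node[right] {into $s_2$};
\draw[thick,->] (-3,1.3) node[left] {from $s_2$} -- (-2,1.3) -- (2,2.6) -- (3,2.6) node[right] {into $s_3$};
\draw[thick,->] (-3,2.6) node[left] {from $s_3$} -- (-2,2.6) -- (2,0.5) -- (3,0.5) node[right] {into $s_1$};
\draw[gray,very thick] (-3,1.95) -- (3,1.95) node[right] {rung of $c'$};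
\end{tikzpicture}
\caption{The closed curve $c$ of a word $(s_1,s_2,s_3)$ inside the rectangle $U_p$ around an interval of $\beta_p$. The rungs of the three letters (dotted) are replaced by chords that lead from the end of one letter to the start of the next. Each chord meets a rung of another curve $c'$ at most once.}
\label{fig:rect}
\end{figure}

Fix $a,b$ and count the common points of the $a$-th arc and chord of $c$ with the $b$-th arc and chord of $c'$. The two arcs cross at most $i(\gamma_{s_a},\gamma_{t_b})$ times. The chord of $c$ lies in $U_p$, where the arc of $c'$ consists of at most $|\gamma_{t_b}\cap J_p|$ rungs; the chord has its endpoints on none of them, so it meets each at most once. With the roles exchanged, the chord of $c'$ meets the arc of $c$ at most $|\gamma_{s_a}\cap J_{p'}|$ times. The two chords are disjoint if $p\ne p'$; if $p=p'$, they are distinct straight segments from the left side to the right side and meet at most once. The total is at most $\kappa(s_a,t_b)$, which proves (K).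

Each $J_p$ carries at most $\delta D$ crossing points, each on one curve other than $\beta_p$, so $\sum_{t\in S}|\gamma_t\cap J_p|\le\delta D$. With $N\le m$ and $\sigma_p\le\delta D$,
\[
\|\kappa\|\le2X+2N\delta D+\sum_p\sigma_p^2\le2X+3\delta mD=(2+6\delta)X .
\]

\subsection{The chain of lifts of $\beta$ crossed by a word}
To bound the number of words in a class we record how the axis of the product crosses the lifts of $\beta$. Fix $p\in P$ and write $\beta=\beta_p$. Let $\tilde\beta$ be the lift through $\tilde o_p$, $\tilde J\subset\tilde\beta$ the lift of $J_p$ through $\tilde o_p$, and $b\in\pi$ the element that translates $\tilde\beta$ forward by one period. By (H2) and (H3) the stabilizer of $\tilde\beta$ is $\langle b\rangle$. Let $\mathcal L=\{f\tilde\beta:f\in\pi\}$, oriented equivariantly. A line $A\in\mathcal L$ has a left side $H^-(A)$ and a right side $H^+(A)$, with open arcs at infinity $\partial^-A$ and $\partial^+A$. Let $\hat A$ be the geodesic with the endpoints of $A$. Distinct lines of $\mathcal L$ are disjoint without common endpoints, so $A'\subset H^\pm(A)$ if and only if the endpoints of $A'$ lie in $\partial^\pm A$.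 Hence $A$ separates $A'$ from $A''$ if and only if $\hat A$ separates $\hat A'$ from $\hat A''$.

For $w\ne1$ let $\mathcal C(w)$ be the set of $A\in\mathcal L$ such that $\hat A$ crosses $\mathrm{Ax}(w)$, ordered by the crossing points from $w^-$ to $w^+$. The geodesics $\hat A$ are disjoint and locally finite, and $\mathcal C(w)$ is $w$-invariant; so if it is nonempty it is ordered like $\mathbb Z$, and $w$ shifts it forward by an integer $T(w)\ge1$. We have $\mathcal C(fwf^{-1})=f\mathcal C(w)$ as ordered sets, so $T$ depends only on the class. For $s\in S_p$ put $\ell(s)=i(\gamma_s,\beta)\in[1,k]$.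

\begin{lemma}\label{lem:chain}
Let $w=(s_1,\dots,s_n)\in S_p^n$ and $\tilde\beta_i=g_i\tilde\beta$ for $i\in\mathbb Z$. Then the product $w$ is nontrivial, and $w^\pm\in\partial^\pm\tilde\beta_i$ for all $i$. Each $\tilde\beta_i$ belongs to $\mathcal C(w)$, and $\tilde\beta_i$ comes $\ell(s_i)$ steps after $\tilde\beta_{i-1}$. Thus $T(w)=\sum_{i=1}^n\ell(s_i)$ and $n\le T(w)\le nk$.
\end{lemma}

\begin{proof}
Let $s\in S_p$, let $\tilde x_s\in\tilde J$ lie over $x_s$, and let $\tilde\gamma_s$ be the lift of $\gamma_s$ through $\tilde x_s$. Lifting the loop that defines $s$ shows that $s$ translates $\tilde\gamma_s$ forward by one period, from $\tilde x_s$ to $s\tilde x_s\in s\tilde\beta$. By (T2), $\tilde\gamma_s$ crosses $\tilde\beta$ only at $\tilde x_s$ and $s\tilde\beta$ only at $s\tilde x_s$, both times from left to right. So $s\tilde\beta\ne\tilde\beta$, $s\tilde\beta\subset H^+(\tilde\beta)$ and $\tilde\beta\subset H^-(s\tilde\beta)$. The set $H^+(s\tilde\beta)$ is connected, disjoint from $\tilde\beta$ and has points near $s\tilde\beta$, so $H^+(s\tilde\beta)\subset H^+(\tilde\beta)$. As the two lines have no common endpoint,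
\begin{equation}\label{eq:nest}
\overline{\partial^+(s\tilde\beta)}\subset\partial^+\tilde\beta,\qquad\overline{\partial^-(s^{-1}\tilde\beta)}\subset\partial^-\tilde\beta ,
\end{equation}
the second inclusion being obtained from the first by taking complements and applying $s^{-1}$. The segment $(\tilde x_s,s\tilde x_s]$ of $\tilde\gamma_s$ is one period, so it crosses exactly $\ell(s)$ lines of $\mathcal L$, once each. One of them is $s\tilde\beta$. Any other has $\tilde x_s$ and $s\tilde x_s$ on opposite sides and is disjoint from $\tilde\beta$ and $s\tilde\beta$, so it separates them; conversely, a line that separates them must cross the segment. So exactly $\ell(s)-1$ lines of $\mathcal L$ separate $\tilde\beta$ from $s\tilde\beta$.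

Applying $g_{i-1}$ to \eqref{eq:nest} with $s=s_i$ gives $\overline{\partial^+\tilde\beta_i}\subset\partial^+\tilde\beta_{i-1}$. Since $w\tilde\beta_i=\tilde\beta_{i+n}$, the element $w$ maps the closed arc $\overline{\partial^+\tilde\beta_i}$ into its interior. So $w\ne1$; iterating $w$ on a point of the arc other than $w^-$ shows that $w^+$ lies in the closed arc, and then $w^+=ww^+$ lies in the open arc. The same argument with $w^{-1}$ and the arcs $\partial^-\tilde\beta_i$ gives $w^-\in\partial^-\tilde\beta_i$. Hence $\tilde\beta_i\in\mathcal C(w)$; the axis passes from left to right, so $\tilde\beta_i$ comes after $\tilde\beta_{i-1}$. A geodesic $\hat A$ crosses the axis strictly between the crossing points of $\tilde\beta_{i-1}$ and $\tilde\beta_i$ if and only if it separates the two corresponding geodesics, which are disjoint from it. There are $\ell(s_i)-1$ such lines.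
\end{proof}

\subsection{Few letters in a double coset}
The pair of lines $(\tilde\beta_{i-1},\tilde\beta_i)$ determines $s_i$ only up to the double coset $\langle b\rangle s_i\langle b\rangle$. This ambiguity is real: $(sb)s'=s(bs')$. If $\gamma_s$ crosses $\beta$ once, then $b^isb^j$, which is conjugate to $sb^{i+j}$, is the class of $\gamma_s$ with $i+j$ turns around $\beta$ inserted at the crossing. The next lemma rests on the idea that each turn crosses everything that crosses $\beta$, which costs $\deg\beta\ge q$, while a letter can afford only $D/\delta$.

\begin{lemma}\label{lem:coset}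
If $s_1\ne s_2$ in $S_p$ and $s_2=b^is_1b^j$, then $|i+j|\le k+4$. Each double coset $\langle b\rangle s\langle b\rangle$ contains at most $k+5\le2k$ elements of $S_p$.
\end{lemma}

\begin{proof}
The second statement follows from the first. Write the letters in the double coset as $b^isb^j$. Two of them with the same sum $i+j$ are conjugate, hence equal. For two distinct ones, $b^{i_2}sb^{j_2}=b^{i_2-i_1}(b^{i_1}sb^{j_1})b^{j_2-j_1}$, so their sums differ by at most $k+4$. So there are at most $k+5$ letters, and $k\ge10$.

For the first statement write $\gamma_1,\tilde\gamma_1,\tilde x_1$ for $\gamma_{s_1},\tilde\gamma_{s_1},\tilde x_{s_1}$, and likewise for $s_2$. Let $\tau_1$ be the segment of $\tilde\gamma_1$ from $\tilde x_1$ to $s_1\tilde x_1$. Let $\tau_2$ be the image under $b^{-i}$ of the segment of $\tilde\gamma_2$ from $\tilde x_2$ to $s_2\tilde x_2$; it runs from $b^{-i}\tilde x_2\in\tilde\beta$ to $b^{-i}s_2\tilde x_2=s_1b^j\tilde x_2\in s_1\tilde\beta$. By (T2) both arcs cross the closed strip between $\tilde\beta$ and $s_1\tilde\beta$ and meet its boundary only at their endpoints. The strip lies to the right of $\tilde\beta$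 and to the left of $s_1\tilde\beta$, so the two boundary lines point to the same end of the strip (Figure~\ref{fig:strip}). Let $\zeta:\tilde\beta\to\mathbb R$ be an increasing coordinate with $\zeta(bx)=\zeta(x)+1$, and use $\zeta\circ s_1^{-1}$ on $s_1\tilde\beta$. With $\vartheta=\zeta(\tilde x_2)-\zeta(\tilde x_1)$, the coordinate of the endpoint of $\tau_2$ minus that of $\tau_1$ is $\Delta_0=\vartheta-i$ on $\tilde\beta$ and $\Delta_1=\vartheta+j$ on $s_1\tilde\beta$. Thus $\Delta_1-\Delta_0=i+j$, and $\Delta_0,\Delta_1\ne0$ because $x_{s_1}\ne x_{s_2}$.

\begin{figure}[ht]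
\centering
\begin{tikzpicture}[scale=0.9]
\draw[->] (0,0) -- (0,3.1) node[above] {$\tilde\beta$};
\draw[->] (3,0) -- (3,3.1) node[above] {$s_1\tilde\beta$};
\draw[very thick] (0,0.6) -- node[left] {$I_0$} (0,2.5) (3,0.9) -- node[right] {$I_1$} (3,1.8);
\draw (0,0.6) -- node[below] {$\tau_1$} (3,0.9) (0,2.5) -- node[above] {$\tau_2$} (3,1.8);
\draw[->] (6.5,0) -- (6.5,3.1) node[above] {$\tilde\beta$};
\draw[->] (9.5,0) -- (9.5,3.1) node[above] {$s_1\tilde\beta$};
\draw[very thick] (6.5,0.6) -- node[left] {$I_0$} (6.5,2.5) (9.5,0.8) -- node[right] {$I_1$} (9.5,2.2);
\draw (6.5,0.6) -- node[pos=0.25,below] {$\tau_1$} (9.5,2.2) (6.5,2.5) -- node[pos=0.25,above] {$\tau_2$} (9.5,0.8);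
\end{tikzpicture}
\caption{Periods $\tau_1,\tau_2$ of two letters in one double coset, crossing the strip between two lifts of $\beta$. Left: the endpoints are in the same order on both sides and the arcs bound a quadrilateral with $I_0,I_1$. Right: the order is reversed and there are two triangles. A line entering through $I_0$ leaves through $\tau_1$, $\tau_2$ or, on the left only, $I_1$.}
\label{fig:strip}
\end{figure}

Let $I_0\subset\tilde\beta$ and $I_1\subset s_1\tilde\beta$ be the open segments between the endpoints, and let $n_0,n_1$ be the numbers of lifts of curves of $\Gamma\setminus\{\beta\}$ that cross them. By (T2) and (T3) these are also the numbers of crossing points. Adding one endpoint to $I_0$ gives a half-open segment of length $|\Delta_0|$ with $n_0+1$ crossing points, and each half-open segment of length one carries $\deg\beta$ of them. The same holds for $I_1$, so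
\begin{equation}\label{eq:period}
(|\Delta_e|-1)\deg\beta\le n_e+1\le(|\Delta_e|+1)\deg\beta\qquad(e=0,1).
\end{equation}
The arcs $\tau_1,\tau_2$ meet at most once, transversally. Each is one period of a curve of $\Gamma^1$, so the interiors of $\tau_1$ and $\tau_2$ carry together at most $2D/\delta$ crossings with other lifts.

\emph{Case $\Delta_0\Delta_1>0$.} The endpoints are in the same order on both sides, so $\tau_1$ and $\tau_2$ cross an even number of times, hence not at all, and $I_0,\tau_1,I_1,\tau_2$ bound a disc. A lift that enters through $I_0$ is neither $\tilde\gamma_1$ nor $b^{-i}\tilde\gamma_2$, since these cross $\tilde\beta$ only at the endpoints of $I_0$. It is proper, so it leaves the disc; not through $I_0$, by (T2), and not through a corner, by (T3). So it leaves through $I_1$ or through the interior of $\tau_1$ or $\tau_2$, and different lifts leave at different points by (T3). Hence $n_0\le n_1+2D/\delta$, and the same argument for lifts entering through $I_1$ gives $n_1\le n_0+2D/\delta$. By \eqref{eq:period}, $\big(\big||\Delta_0|-|\Delta_1|\big|-2\big)\deg\beta\le2D/\delta$, and here $\big||\Delta_0|-|\Delta_1|\big|=|i+j|$.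

\emph{Case $\Delta_0\Delta_1<0$.} The arcs cross exactly once and form two triangles, with bases $I_0$ and $I_1$. By (T2) and (T3) as above, a lift that enters a triangle through its base leaves through one of the two other open sides. The four open sides are disjoint parts of $\tau_1\cup\tau_2$, so $n_0+n_1\le2D/\delta$. By \eqref{eq:period}, $(|\Delta_0|+|\Delta_1|-2)\deg\beta\le2D/\delta+2$, and here $|\Delta_0|+|\Delta_1|=|i+j|$.

Since $\deg\beta\ge q\ge1$ for $\lambda$ large, both cases give $|i+j|\le4+2D/(\delta q)$, which is at most $4+k$ by \eqref{eq:Dq}.
\end{proof}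

\subsection{Property (F)}

\begin{lemma}\label{lem:F}
Each class of $\pi$ contains the products of at most $k(4ek^2)^n$ words of $S_p^n$.
\end{lemma}

\begin{proof}
Suppose that the class contains the product $w_0$ of a word of $S_p^n$, and let $T=T(w_0)\le nk$. Fix $T$ consecutive lines of $\mathcal C(w_0)$, and for each $A\in\mathcal L$ fix $f_A\in\pi$ with $f_A\tilde\beta=A$. Let $(s_1,\dots,s_n)$ have product $w=fw_0f^{-1}$. By Lemma~\ref{lem:chain}, $\sum\ell(s_i)=T$, the lines $A_i=f^{-1}g_i\tilde\beta$ lie in $\mathcal C(w_0)$, and $A_i$ comes $\ell(s_i)$ steps after $A_{i-1}$. Multiplying $f$ on the right by a power of $w_0$ we may assume that $A_0$ is one of the $T$ fixed lines. The line $A_0$ and the composition $(\ell(s_1),\dots,\ell(s_n))$ of $T$ determine all $A_i$. Since $f^{-1}g_i\in f_{A_i}\langle b\rangle$, we have $s_i=(f^{-1}g_{i-1})^{-1}(f^{-1}g_i)\in\langle b\rangle f_{A_{i-1}}^{-1}f_{A_i}\langle b\rangle$, which leaves at most $2k$ choices for $s_i$ by Lemma~\ref{lem:coset}. There are $\binom{T-1}{n-1}\le\binom Tn\le(eT/n)^n\le(ek)^n$ compositions, so the number of words is at most $nk(ek)^n(2k)^n\le k(4ek^2)^n$, using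 $n\le2^n$.
\end{proof}

\subsection{Property (P)}
If $w=z^\nu$ with $\nu\ge2$, the root $z$ should be conjugate to a subword of at most half the length, up to a bounded error. The error is bounded because the axis of a word crosses each $g_i\hat\beta$ in a bounded region, where $\hat\beta$ is the geodesic with the endpoints of $\tilde\beta$.

\begin{lemma}\label{lem:P}
There is a finite set $Z_p\subset\pi$, depending only on $S_p$, such that for all $n$ at most $2k^2|Z_p|\,(8ek^2)^n\sigma_p^{n/2}$ words of $S_p^n$ have a product that is trivial or a proper power.
\end{lemma}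

\begin{proof}
Products are nontrivial by Lemma~\ref{lem:chain}. By the same lemma, $g_i^{-1}w^+\in\partial^+(s_{i+1}\tilde\beta)$ and $g_i^{-1}w^-\in\partial^-(s_i^{-1}\tilde\beta)$. By \eqref{eq:nest} these points lie in compact subsets of $\partial^+\tilde\beta$ and $\partial^-\tilde\beta$ that depend only on the finite set $S_p$. The point where a geodesic from $\partial^-\tilde\beta$ to $\partial^+\tilde\beta$ crosses $\hat\beta$ depends continuously on its endpoints. So there is a compact $K\subset\hat\beta$ with $\mathrm{Ax}(w)\cap g_i\hat\beta\subset g_iK$ for all words and all $i$. Let $K'$ be the convex hull of $K\cup\bigcup_{s\in S_p}sK$, a compact set, and let $Z_p=\{y\in\pi:yK\cap K'\ne\emptyset\}$, finite by (H1).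

Let $w=z^\nu$ with $\nu\ge2$, and $T=T(w)$. The element $z$ preserves $\mathcal L$ and translates $\mathrm{Ax}(w)$ forward, so it shifts $\mathcal C(w)$ by the positive integer $T'=T/\nu$. Let $\tau(i)\in\mathbb Z$ be the position of $\tilde\beta_i$ in $\mathcal C(w)$, with $\tau(0)=0$. The function $\tau$ is strictly increasing and $\tau(n)=T$, so exactly $n$ of its values lie in $(0,T]$, and one of the $\nu$ windows $(jT',(j+1)T']$, $0\le j<\nu$, contains at most $n/2$ of them. Let $i$ be maximal with $\tau(i)\le jT'$, and $i'$ maximal with $\tau(i')\le\tau(i)+T'$. For $i<i''\le i'$ we have $jT'<\tau(i'')\le\tau(i)+T'\le(j+1)T'$, so $0\le i'-i\le n/2$. The line $z\tilde\beta_i$ has position $\tau(i)+T'\in[\tau(i'),\tau(i'+1))$. Hence the point $\mathrm{Ax}(w)\cap zg_i\hat\beta=z\big(\mathrm{Ax}(w)\cap g_i\hat\beta\big)\in zg_iK$ lies on the axis between a point of $g_{i'}K$ and a point of $g_{i'}s_{i'+1}K$, so in $g_{i'}K'$. Thus $y=g_{i'}^{-1}zg_i\in Z_p$, and $g_i^{-1}zg_i=s_{i+1}\cdots s_{i'}\,y$.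

As $\sigma_p\ge2$ for $\lambda$ large, there are at most $2\sigma_p^{n/2}$ words of length at most $n/2$, so at most $2\sigma_p^{n/2}|Z_p|$ classes for $z$. Since $\nu\le T\le nk\le2^nk$, there are at most $2k\,2^n\sigma_p^{n/2}|Z_p|$ classes for $w$. Multiply by the bound of Lemma~\ref{lem:F}.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:ext}]
By Lemmas~\ref{lem:F} and~\ref{lem:P}, properties (F) and (P) hold with $Q=8ek^2$ and $C_0=2k^2\max_p\max(1,|Z_p|)$. Here $Q=C_3\lambda^4$ with $C_3=8e\,(12c/\delta^2)^2$, and $Q\ge1$ by \eqref{eq:deg}. For $\lambda$ large, $\sigma_p\ge e^\lambda\lambda^{-3}>Q^2$ for all $p\in P$, and $E\ge\lambda-7\log\lambda-\log C_3\ge(1-\delta)\lambda$. Property (K) and the bounds on $N$ and $\|\kappa\|$ were proved above, and $P\neq\emptyset$ because $N\ge(1-7\delta)m>0$.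
\end{proof}

\begin{thebibliography}{1}

\bibitem{BJP}
Sebastian Baader, Jasmin J\"org, Hugo Parlier,
\emph{The crossing number of polynomial curve systems},
arXiv:2601.20588 (2026).

\end{thebibliography}
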